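\title{Kernels of operators on transfinite Lorentz sequence spaces}

\begin{abstract}
Is every closed subspace of a reflexive Lorentz sequence space $d(w,p;\Gamma)$ the kernel of a bounded operator on that space? The answer depends on the weight: it is no for $w_n=1/n$ and every uncountable $\Gamma$, and yes for $w_n=1/(1+\log n)$ and every $\Gamma$. We reduce the question to a property of families of functionals on the separable space $d(w,p;\mathbb N)$. When $\Gamma$ has at least the cardinality of the continuum, this property is equivalent to an inequality for $w$ that does not involve $p$. We also give necessary conditions valid for every uncountable $\Gamma$ and use them to decide the question for the weights $n^{-\alpha}(1+\log n)^{-s}$.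
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Banach spaces are real or complex, operators are linear, and $\mathbb N=\{1,2,\dots\}$. The kernel of a bounded operator is a closed subspace. We say that a Banach space $X$ has the \emph{kernel property} if, conversely, every closed subspace of $X$ is the kernel of a bounded operator $X\to X$. An operator with kernel $Y$ induces an injective operator on $X/Y$, and an injective operator $X/Y\to X$ composed with the quotient map has kernel $Y$. So the kernel property says that every quotient of $X$ can be mapped boundedly and injectively back into $X$. It is known that $c_0(\Gamma)$ and $\ell_p(\Gamma)$, $1<p<\infty$, have the kernel property for every set $\Gamma$, and that there is a reflexive, necessarily non-separable, Banach space without it.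

A \emph{weight} is a non-increasing sequence $w=(w_n)_{n\in\mathbb N}$ of positive numbers with $w_1=1$, $w_n\to0$ and $\sum_n w_n=\infty$; we put $W(n)=w_1+\dots+w_n$. For an infinite set $\Gamma$ and $1\le p<\infty$, the \emph{transfinite Lorentz sequence space} $d(w,p;\Gamma)$ consists of the scalar functions $x$ on $\Gamma$ with finite norm
\begin{equation}\label{eq:norm}
\|x\|=\sup\Big\{\Big(\sum_{n=1}^\infty w_n|x(\gamma_n)|^p\Big)^{1/p}:\ (\gamma_n)_{n\in\mathbb N}\ \text{distinct elements of }\Gamma\Big\}.
\end{equation}
The largest value of $|x|$ is counted with weight $w_1$, the second largest with weight $w_2$, and so on; the indicator function of an $n$-element set has norm $W(n)^{1/p}$. With $w_n\equiv1$ the formula would give $\ell_p(\Gamma)$. The condition $w_n\to0$ excludes norms equivalent to the $\ell_p$-norm, and $\sum w_n=\infty$ excludes norms equivalent to the supremum norm. It is known that $d(w,p;\Gamma)$ is reflexive if and only if $1<p<\infty$. We answer the following question from the paper \cite{AL} of Arnott and Laustsen.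

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a reflexive transfinite Lorentz sequence space. Is every closed subspace of $X$ the kernel of a bounded operator $X\to X$?}
\medskip

From now on $1<p<\infty$. The supremum in \eqref{eq:norm} is unchanged if it is taken over finite sequences of distinct elements. In that form it makes sense for functions on any set $S$, finite or infinite, and we write $d(S)$ for the resulting space when $w$ and $p$ are fixed, and $d=d(\mathbb N)$. We write $e_s$ for the indicator function of a point $s$ and $\mathbf 1_A$ for that of a set $A$.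

\subsection*{What to expect}
If $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ is countable, the answer is yes. The space is then separable, so a closed subspace $Y$ is the common kernel of functionals $g_1,g_2,\dots$ of norm at most $1$ (Lemma~\ref{lem:separable}), and $Tx=\sum_n2^{-n}g_n(x)e_{\gamma_n}$ has kernel $Y$.

For uncountable $\Gamma$ it is natural to proceed in two steps. First, split $\Gamma$ into countable pieces $\Gamma_i$ such that $x\in Y$ if and only if every restriction $x_i=x\mathbf 1_{\Gamma_i}$ lies in $Y$. This is always possible (Lemma~\ref{lem:reducing}). Second, describe $Y$ on the $i$-th piece by functionals $g_{i,1},g_{i,2},\dots$ of norm at most $1$ and glue them into the map $x\mapsto(2^{-n}g_{i,n}(x_i))_{i,n}$. This map is bounded as soon as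
\[
\big\|(\|x_i\|)_i\big\|\le C\|x\|.
\]
In $\ell_p(\Gamma)$ this holds with equality and $C=1$, and since $d(w,p;\Gamma)$ is, like $\ell_p(\Gamma)$, a reflexive space with a norm invariant under permutations of $\Gamma$, one may well guess that the answer is yes. But test the inequality on the indicator function of a set that meets $k$ pieces in $n$ points each. It becomes $W(k)W(n)\le C^pW(kn)$, and for $w_n=1/n$ the left side grows like $\log k\,\log n$ while the right side grows like $\log k+\log n$. So gluing can fail, and the issue is whether a cleverer operator can succeed where gluing fails. Our first theorem says that the only improvement available is to split the index set into countably many parts and glue on each part separately.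

\subsection*{Results}
A function $x$ on $I\times\mathbb N$ is written $x=(x_i)_{i\in I}$, where the \emph{block} $x_i$ is the function $x(i,\cdot)$ on $\mathbb N$.

\begin{definition}\label{def:good}
A family $(f_i)_{i\in I}$ in $d^*$ is \emph{good with constant $C$} if
\[
\big\|(f_i(x_i))_{i\in F}\big\|_{d(F)}\le C\,\big\|(x_i)_{i\in F}\big\|_{d(F\times\mathbb N)}
\]
for all finite $F\subset I$ and all $x_i\in d$ $(i\in F)$. It is \emph{good} if it is good with some constant, and \emph{$\sigma$-good} if $I=\bigcup_{n\in\mathbb N}I_n$ with every $(f_i)_{i\in I_n}$ good.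
\end{definition}

A family with one member $f$ is good with constant $\|f\|$, so every countable family is $\sigma$-good.

\begin{theorem}\label{thm:A}
Let $\Gamma$ be an infinite set. Then $d(w,p;\Gamma)$ has the kernel property if and only if every family $(f_i)_{i\in\Gamma}$ of nonzero elements of $d^*$ is $\sigma$-good. In particular, $d(w,p;\Gamma)$ has the kernel property if $\Gamma$ is countable.
\end{theorem}

For large $\Gamma$ this becomes a condition on $w$ alone. We say that $w$ satisfies the \emph{product condition} \eqref{eq:P} if there is a constant $C$ such that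
\begin{equation}\label{eq:P}\tag{P}
\sum_{(i,j)\in A}w_iw_j\le C\,W(|A|)\qquad\text{for every finite }A\subset\mathbb N\times\mathbb N .
\end{equation}
For a rectangle $A=\{1,\dots,k\}\times\{1,\dots,n\}$ this is the inequality met above. Let $\mathfrak c$ denote the cardinality of the continuum.

\begin{theorem}\label{thm:B}
If $w$ satisfies \eqref{eq:P}, then $d(w,p;\Gamma)$ has the kernel property for every $\Gamma$ and every $1<p<\infty$. If $|\Gamma|\ge\mathfrak c$, then $d(w,p;\Gamma)$ has the kernel property if and only if $w$ satisfies \eqref{eq:P}.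
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\Gamma$ be uncountable and suppose that $d(w,p;\Gamma)$ has the kernel property. Then
\begin{enumerate}
\item[(1)] $\sup_{k,n}W(k)W(n)/W(kn)<\infty$;
\item[(2)] the limit $\theta=\lim_n\log W(n)/\log n$ exists in $(0,1]$, and if $\theta<1$, then $\sum_nw_n^{1/(1-\theta)}<\infty$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:D}
Let $w_n=n^{-\alpha}(1+\log n)^{-s}$ with $s\ge0$, where either $\alpha=0$ and $s>0$, or $0<\alpha<1$, or $\alpha=1$ and $s\le1$. For every uncountable $\Gamma$ and every $1<p<\infty$, the space $d(w,p;\Gamma)$ has the kernel property if and only if $\alpha=0$, or $0<\alpha<1$ and $s>\alpha$. In particular, the kernel property fails for $w_n=n^{-\alpha}$, $0<\alpha\le1$.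
\end{theorem}

Thus the answer to the Question is no in general: for uncountable $\Gamma$ it is no for $w_n=1/n$, while for $w_n=1/(1+\log n)$ it is yes for all $\Gamma$. All proofs are in ZFC. If $\aleph_1\le|\Gamma|<\mathfrak c$, a case that does not occur under the continuum hypothesis, then Theorem~\ref{thm:A} is an exact reformulation, \eqref{eq:P} is sufficient and the conditions of Theorem~\ref{thm:C} are necessary; we do not decide whether \eqref{eq:P} is necessary in this range.

\section{The space and its dual}\label{sec:prelim}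

Let $S$ be any set. For $A\subset S$ put $P_Ax=x\mathbf 1_A$, and let $e_s^*$ be the functional $x\mapsto x(s)$. We write $[n]=\{1,\dots,n\}$, $1/p+1/p'=1$, $W(0)=0$, and $W(|A|)=\infty$ for an infinite set $A$. The norm is a supremum of seminorms, it dominates $|x(s)|$ because $w_1=1$, and it is lower semicontinuous under pointwise convergence; hence $d(S)$ is a Banach space.

\begin{lemma}\label{lem:distribution}
For every scalar function $x$ on $S$,
\begin{equation}\label{eq:distribution}
\|x\|^p=\int_0^\infty W\big(|\{s:|x(s)|^p>t\}|\big)\,dt .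
\end{equation}
If $\|x\|<\infty$, then the sets $\{|x|>\varepsilon\}$, $\varepsilon>0$, are finite, the support of $x$ is countable, and $\|x\|^p=\sum_nw_n(x_n^*)^p$, where $(x_n^*)$ lists the values of $|x|$ on the support in non-increasing order, followed by zeros if the support is finite.
\end{lemma}

\begin{proof}
If $\{|x|^p>t_0\}$ is infinite for some $t_0>0$, then $\|x\|^p\ge t_0W(N)$ for all $N$, so both sides of \eqref{eq:distribution} are infinite. Otherwise the support is countable and $(x_n^*)$ is defined. For distinct $s_1,\dots,s_N$,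
\[
\sum_{n\le N}w_n|x(s_n)|^p=\int_0^\infty\sum_{n:\,|x(s_n)|^p>t}w_n\,dt\le\int_0^\infty W\big(|\{|x|^p>t\}|\big)\,dt,
\]
because a sum of $m$ different weights is at most $W(m)$. The same computation for the sequence $(x_n^*)$, where $\{n:(x_n^*)^p>t\}$ is an initial segment of length $|\{|x|^p>t\}|$, shows that the integral equals $\sum_nw_n(x_n^*)^p$, and this sum is at most $\|x\|^p$.
\end{proof}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $|x|\le|y|$, then $\|x\|\le\|y\|$. Moreover, $\|x\|=\sup\{\|P_Fx\|:F\subset S\text{ finite}\}$ for every function $x$, and $\|\mathbf 1_A\|=W(|A|)^{1/p}$.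
\item[(b)] An injection $\phi:S\to S'$ induces an isometric embedding $d(S)\to d(S')$, which sends $x$ to the function equal to $x(s)$ at $\phi(s)$ and to $0$ off $\phi(S)$. It is onto if $\phi$ is a bijection.
\item[(c)] For $x\in d(S)$ and $\varepsilon>0$ there is a finite $F\subset S$ with $\|x-P_Ax\|\le\varepsilon$ for all $A\supset F$. In particular, finitely supported functions are dense, and $d(S)$ is separable if $S$ is countable.
\item[(d)] If $x_1,\dots,x_N$ have disjoint supports, then $\|x_1+\dots+x_N\|^p\le\sum_k\|x_k\|^p$.
\end{enumerate}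
\end{lemma}

\begin{proof}
Part (a) is read off from the definition, and (b) from \eqref{eq:distribution}. For (c), let $F$ consist of $N$ points carrying the values $x_1^*,\dots,x_N^*$ (or be the whole support, if that is finite). Then $\|x-P_Ax\|^p\le\|x-P_Fx\|^p=\sum_nw_n(x^*_{n+N})^p$, which tends to $0$ as $N\to\infty$ by dominated convergence, since $x^*_{n+N}\le x_n^*$ and $x^*_{n+N}\to0$. For (d), the sum $x$ satisfies $|x(s)|^p=\sum_k|x_k(s)|^p$, so $\sum_nw_n|x(s_n)|^p=\sum_k\sum_nw_n|x_k(s_n)|^p\le\sum_k\|x_k\|^p$.
\end{proof}

Since $|\Gamma\times\mathbb N|=|\Gamma|$ for infinite $\Gamma$, part (b) shows that $d(\Gamma\times\mathbb N)$ is isometric to $d(\Gamma)$. The next lemma says that functionals, like vectors, live on countable sets.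

\begin{lemma}\label{lem:dual}
For $f\in d(S)^*$ and $\varepsilon>0$ there is a finite $F\subset S$ with $\|f-f\circ P_F\|\le\varepsilon$. Consequently:
\begin{enumerate}
\item[(a)] for every $f\in d(S)^*$ there is a countable $A\subset S$ with $f=f\circ P_A$;
\item[(b)] for every $A\subset S$, the set $\{f\in d(S)^*:f=f\circ P_A\}$ is the norm closure of the linear span of $\{e_s^*:s\in A\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $\|f\circ P_{S\setminus F}\|>\varepsilon$ for every finite $F$. We choose finitely supported $x_1,x_2,\dots$ with disjoint supports, $\|x_k\|\le1$ and $f(x_k)>\varepsilon$. Given $x_1,\dots,x_{k-1}$, let $F$ be the union of their supports. By Lemma~\ref{lem:basic}(c) there is a finitely supported $y$ with $\|y\|\le1$ and $|f(P_{S\setminus F}y)|>\varepsilon$; let $x_k$ be a suitable unimodular multiple of $P_{S\setminus F}y$. Lemma~\ref{lem:basic}(d) gives $N\varepsilon<f(x_1+\dots+x_N)\le\|f\|N^{1/p}$ for all $N$, which is impossible for $p>1$.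

Choose finite $F_k$ with $\|f-f\circ P_{F_k}\|\le1/k$. For (a), let $A=\bigcup_kF_k$; then $f\circ P_{S\setminus A}=(f-f\circ P_{F_k})\circ P_{S\setminus A}$ has norm at most $1/k$ for all $k$. For (b), the set in question is a closed subspace containing $e_s^*$ for $s\in A$, and if $f=f\circ P_A$, then $f\circ P_{F_k}=\sum_{s\in A\cap F_k}f(e_s)e_s^*$ converges to $f$.
\end{proof}

\begin{remark}
Apart from the conjugate exponents in Example~\ref{ex:harmonic} and Section~\ref{sec:C}, this lemma is the only place where $p>1$ is used. Part (b) fails for $p=1$: on $d(w,1;\mathbb N)$ the functional $f(x)=\sum_jw_jx(j)$ has norm $1$, and for $g$ in the span of $e_1^*,\dots,e_N^*$, testing on $\mathbf 1_{[N+n]\setminus[N]}$ gives $\|f-g\|\ge(W(N+n)-W(N))/W(n)\ge1-W(N)/W(n)\to1$ as $n\to\infty$.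
\end{remark}

\begin{lemma}\label{lem:separable}
Let $Y$ be a closed subspace of a separable Banach space $Z$. There are $g_n\in Z^*$ $(n\in\mathbb N)$ with $\|g_n\|\le1$ and $\bigcap_n\ker g_n=Y$.
\end{lemma}

\begin{proof}
Let $(z_n)$ be dense in $Z/Y$. The Hahn--Banach theorem gives $\psi_n\in(Z/Y)^*$ with $\|\psi_n\|\le1$ and $\psi_n(z_n)=\|z_n\|$. If $\psi_n(z)=0$ for all $n$, then $\|z_n\|=\psi_n(z_n-z)\le\|z_n-z\|$, and letting $z_n\to z$ along a subsequence gives $z=0$. Compose the $\psi_n$ with the quotient map.
\end{proof}

\begin{lemma}\label{lem:good}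
\begin{enumerate}
\item[(a)] A family $(f_i)_{i\in I}$ is good with constant $C$ if and only if $\|(f_i(x_i))_{i\in I}\|\le C\|x\|$ for all $x\in d(I\times\mathbb N)$.
\item[(b)] Subfamilies of good families are good with the same constant, and goodness is preserved when the index set is changed by a bijection. Hence subfamilies of $\sigma$-good families are $\sigma$-good, and the sets $I_n$ in Definition~\ref{def:good} may be taken disjoint.
\item[(c)] Let $\Gamma$ be infinite. If every family of nonzero functionals indexed by $\Gamma$ is $\sigma$-good, then so is every family $(f_i)_{i\in I}$ in $d^*$ with $|I|\le|\Gamma|$, zero functionals allowed.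
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), the condition for $x$ with finitely many nonzero blocks is Definition~\ref{def:good}, and the general case follows from $\|(x_i)_{i\in F}\|\le\|x\|$ by taking the supremum over finite $F$. Part (b) follows from the definition and Lemma~\ref{lem:basic}(b). For (c), the zero functionals form a good subfamily. Identify the remaining indices with a subset of $\Gamma$, put $e_1^*$ at the other points of $\Gamma$, and apply (b).
\end{proof}

We shall use that $\sum_nn^{-1}(1+\log n)^{-r}$ converges if and only if $r>1$; this is the integral test with the substitution $u=\log x$.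

\section{A subspace that is not a kernel}\label{sec:example}

Let $\Gamma$ be infinite and $E=d(\Gamma\times\mathbb N)$. To a family $(f_i)_{i\in\Gamma}$ in $d^*$ we attach the subspace
\begin{equation}\label{eq:Y}
Y=\{x\in E:\ f_i(x_i)=0\text{ for all }i\in\Gamma\},
\end{equation}
which is closed because $\|x_i\|\le\|x\|$. These are the simplest subspaces that split along countable pieces: one linear condition per block. The obstruction is already visible when all $f_i$ are equal.

\begin{example}\label{ex:harmonic}
Let $w_n=1/n$ and
\[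
h(z)=\sum_{j=1}^\infty\frac{z(j)}{j(1+\log j)}\qquad(z\in d).
\]
Writing $1/j=j^{-1/p}j^{-1/p'}$ and using H\"older's inequality, we get
\[
|h(z)|\le\Big(\sum_j\frac{|z(j)|^p}{j}\Big)^{1/p}\Big(\sum_j\frac1{j(1+\log j)^{p'}}\Big)^{1/p'},
\]
where the first factor is at most $\|z\|$ and the second is finite because $p'>1$. So $h\in d^*$, while $h(\mathbf 1_{[n]})\to\infty$.

\emph{No infinite family with all members equal to $h$ is good.} Indeed, $W(n^2)-W(n)\le\int_n^{n^2}dx/x=\log n\le W(n)$, so $W(n^2)\le2W(n)$: an $n\times n$ square has essentially the same norm as a set of $n$ points. Goodness with constant $C$, tested on $n$ blocks equal to $\mathbf 1_{[n]}$, would give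
\[
h(\mathbf 1_{[n]})\,W(n)^{1/p}\le C\,W(n^2)^{1/p}\le 2^{1/p}C\,W(n)^{1/p}\qquad\text{for all }n,
\]
and so $h(\mathbf 1_{[n]})$ would be bounded.

Now take $f_i=h$ for all $i\in\Gamma$ in \eqref{eq:Y}. The obvious candidates for an operator with kernel $Y$ are the damped diagonal maps $Tx=(t_ih(x_i))_{i\in\Gamma}$ with scalars $t_i\ne0$. For countable $\Gamma$ a summable sequence $(t_i)$ makes $T$ bounded. For uncountable $\Gamma$ there is an $m$ such that $|t_i|\ge1/m$ for infinitely many $i$, and if $T$ were bounded, these $i$ would index a good family with constant $m\|T\|$. So no diagonal map works.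
\end{example}

A general operator with kernel $Y$ may spread each block over many coordinates and mix different blocks. The next proposition extracts a diagonal map from it all the same.

\begin{proposition}\label{prop:necessity}
Let $\Gamma$ be infinite and let $(f_i)_{i\in\Gamma}$ be a family of nonzero elements of $d^*$. If the subspace $Y$ in \eqref{eq:Y} is the kernel of a bounded operator $T:E\to E$, then $(f_i)_{i\in\Gamma}$ is $\sigma$-good.
\end{proposition}

\begin{proof}
Let $\iota_i:d\to E$ place a vector in the $i$-th block, with zeros elsewhere.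

\emph{Step 1: $T$ has rank one on each block.} As $f_i\ne0$, there is $u_i\in d$ with $f_i(u_i)=1$. Put $y_i=T\iota_iu_i$. Then $y_i\neq0$, since $\iota_iu_i\notin Y$. For $z\in d$ the vector $\iota_i(z-f_i(z)u_i)$ lies in $Y$, so
\begin{equation}\label{eq:rankone}
T\iota_iz=f_i(z)\,y_i .
\end{equation}
Choose a coordinate $\kappa_i\in\Gamma\times\mathbb N$ with $t_i:=y_i(\kappa_i)\ne0$. We want to read $f_i(x_i)$ off the $\kappa_i$-th coordinate of $Tx$. Three things stand in the way: the $\kappa_i$ need not be distinct, the $t_i$ need not be bounded below, and other blocks also contribute to the coordinate $\kappa_i$.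

\emph{Step 2: a countable splitting removes the first two obstacles.} Fix $\kappa$. By Lemma~\ref{lem:dual}(a), $e_\kappa^*\circ T=e_\kappa^*\circ T\circ P_A$ for a countable $A\subset\Gamma\times\mathbb N$. If $A$ misses $\{i\}\times\mathbb N$, then $y_i(\kappa)=e_\kappa^*(TP_A\iota_iu_i)=0$. So $y_i(\kappa)\ne0$ for only countably many $i$, and each fiber of the map $i\mapsto\kappa_i$ is countable. Enumerate each fiber and let $J_m$ consist of the $m$-th elements of all fibers that have one. Then $\Gamma=\bigcup_mJ_m$, and $i\mapsto\kappa_i$ is injective on $J_m$. The countably many sets $I_{m,n}=\{i\in J_m:|t_i|\ge1/n\}$ cover $\Gamma$.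

\emph{Step 3: averaging over signs removes the third.} We show that $(f_i)_{i\in I_{m,n}}$ is good with constant $n\|T\|$. Let $F\subset I_{m,n}$ be finite, $x_i\in d$ and $a_i=f_i(x_i)$ for $i\in F$. For $\varepsilon\in\{\pm1\}^F$ put
\[
x_\varepsilon=\sum_{i\in F}\varepsilon_i\iota_ix_i,\qquad v_\varepsilon=\sum_{j\in F}\varepsilon_j\,(Tx_\varepsilon)(\kappa_j)\,e_{\kappa_j}.
\]
The function $|x_\varepsilon|$ does not depend on $\varepsilon$, so $\|x_\varepsilon\|=\|(x_i)_{i\in F}\|$. Since the $\kappa_j$ are distinct, $|v_\varepsilon|\le|Tx_\varepsilon|$, so $\|v_\varepsilon\|\le\|T\|\,\|(x_i)_{i\in F}\|$. By \eqref{eq:rankone},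
\[
v_\varepsilon=\sum_{i,j\in F}\varepsilon_i\varepsilon_j\,a_i\,y_i(\kappa_j)\,e_{\kappa_j}.
\]
The average of $\varepsilon_i\varepsilon_j$ over all $\varepsilon$ is $1$ for $i=j$ and $0$ otherwise, so the average of $v_\varepsilon$ is $\sum_{j\in F}a_jt_je_{\kappa_j}$. By the triangle inequality its norm is at most $\|T\|\,\|(x_i)_{i\in F}\|$. As $|t_j|\ge1/n$,
\[
\|(a_j)_{j\in F}\|=\Big\|\sum_{j\in F}a_je_{\kappa_j}\Big\|\le n\Big\|\sum_{j\in F}a_jt_je_{\kappa_j}\Big\|\le n\|T\|\,\|(x_i)_{i\in F}\|.\qedhere
\]
\end{proof}

This already answers the Question. If an uncountable set is covered by countably many sets, one of them is infinite, so by Example~\ref{ex:harmonic} the constant family $f_i=h$ $(i\in\Gamma)$ is not $\sigma$-good for uncountable $\Gamma$. Hence, for $w_n=1/n$, every $1<p<\infty$ and every uncountable $\Gamma$, the closed subspace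
\[
\Big\{x\in d(\Gamma\times\mathbb N):\ \sum_{j=1}^\infty\frac{x(i,j)}{j(1+\log j)}=0\ \text{ for all }i\in\Gamma\Big\}
\]
is not the kernel of a bounded operator on $d(\Gamma\times\mathbb N)\cong d(\Gamma)$.

\section{Reducing partitions and the proof of Theorem~\ref{thm:A}}\label{sec:A}

To prove the kernel property we must handle an arbitrary closed subspace $Y$ of $X=d(\Gamma)$. Call $A\subset\Gamma$ \emph{reducing} if $P_AY\subset Y$, and put $X_A=P_AX$.

\begin{lemma}\label{lem:reducing}
Let $Y$ be a closed subspace of $X=d(\Gamma)$. There is a partition of $\Gamma$ into nonempty countable reducing sets $\Gamma_i$ $(i\in I)$. For such a partition, $x\in Y$ if and only if $P_{\Gamma_i}x\in Y$ for all $i\in I$.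
\end{lemma}

\begin{proof}
\emph{Set operations.} Complements and finite intersections of reducing sets are reducing, since $P_{\Gamma\setminus A}y=y-P_Ay$ and $P_{A\cap B}=P_AP_B$. Let $(A_i)$ be a disjoint family with union $U$, and let $x\in X$. By Lemma~\ref{lem:basic}(c), applied in $d(U)$, the vector $P_Ux$ is a limit of finite sums $\sum_{i\in G}P_{A_i}x$. Since $Y$ is closed, $P_Ux\in Y$ whenever all $P_{A_i}x\in Y$. This shows that disjoint unions of reducing sets are reducing, and with $U=\Gamma$ it gives the last assertion of the lemma.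

\emph{Every countable $A_0\subset\Gamma$ lies in a countable reducing set.} A set $A$ fails to be reducing exactly when some $P_Ay$, $y\in Y$, lies outside $Y_A=Y\cap X_A$, and this failure is witnessed by a functional that lives on $A$ and vanishes on $Y_A$ but not on $Y$. So we enlarge $A_0$ until $Y_A$ contains enough vectors to norm the restrictions to $Y$ of all functionals living on $A$. Given a countable set $A_k$, let $\Phi_k$ be the countable set of finite linear combinations of the $e_\gamma^*$, $\gamma\in A_k$, with coefficients in $\mathbb Q$ (or $\mathbb Q+i\mathbb Q$). For $f\in\Phi_k$ pick $y_f\in Y$ with $\|y_f\|\le1$ and $|f(y_f)|\ge\frac12\|f|_Y\|$, and let $A_{k+1}$ be the union of $A_k$ and the supports of all $y_f$, $f\in\Phi_k$. Then $A=\bigcup_kA_k$ is countable, every $y_f$ lies in $Y_A$, and therefore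
\begin{equation}\label{eq:norming}
\|f|_Y\|\le2\|f|_{Y_A}\|
\end{equation}
for $f\in\bigcup_k\Phi_k$. Both sides are norm continuous in $f$, and $\bigcup_k\Phi_k$ is dense in the span of $\{e^*_\gamma:\gamma\in A\}$. By Lemma~\ref{lem:dual}(b), \eqref{eq:norming} holds for every $f$ with $f=f\circ P_A$. Suppose that $y\in Y$ and $P_Ay\notin Y_A$. The Hahn--Banach theorem gives $g\in X_A^*$ with $g|_{Y_A}=0$ and $g(P_Ay)=1$. Then $f=g\circ P_A$ satisfies $f=f\circ P_A$ and $f|_{Y_A}=0$, so $f|_Y=0$ by \eqref{eq:norming}; but $f(y)=1$, a contradiction.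

\emph{The partition.} By Zorn's lemma there is a maximal disjoint family of nonempty countable reducing sets. Its union $U$ is reducing. If some $\gamma$ lay outside $U$, we could take a countable reducing set $A\ni\gamma$, and $A\setminus U=A\cap(\Gamma\setminus U)$ would be a nonempty countable reducing set disjoint from $U$, contradicting maximality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $d(\Gamma)$ has the kernel property, so does the isometric space $E=d(\Gamma\times\mathbb N)$, and Proposition~\ref{prop:necessity} shows that every family of nonzero functionals indexed by $\Gamma$ is $\sigma$-good.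

Conversely, assume that all such families are $\sigma$-good. Let $Y\subset X=d(\Gamma)$ be a closed subspace and let $(\Gamma_i)_{i\in I}$ be as in Lemma~\ref{lem:reducing}; then $|I|\le|\Gamma|$. The space $X_{\Gamma_i}$ is separable, so Lemma~\ref{lem:separable} gives $g_{i,n}\in X_{\Gamma_i}^*$ $(n\in\mathbb N)$ with common kernel $Y\cap X_{\Gamma_i}$. Thus
\begin{equation}\label{eq:describeY}
x\in Y\iff g_{i,n}(P_{\Gamma_i}x)=0\ \text{ for all }i\in I,\ n\in\mathbb N .
\end{equation}
We transfer the $g_{i,n}$ to $d$. Fix injections $\phi_i:\Gamma_i\to\mathbb N$. For $z\in d$ let $R_iz\in X_{\Gamma_i}$ be the function equal to $z(\phi_i(\gamma))$ at $\gamma\in\Gamma_i$; then $\|R_iz\|\le\|z\|$, and $f_{i,n}=g_{i,n}\circ R_i$ belongs to $d^*$. Let $U:X\to d(I\times\mathbb N)$ be the isometric embedding induced by the injection that sends $\gamma\in\Gamma_i$ to $(i,\phi_i(\gamma))$. Then $R_i(Ux)_i=P_{\Gamma_i}x$, so $f_{i,n}((Ux)_i)=g_{i,n}(P_{\Gamma_i}x)$.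

Fix $n$. By Lemma~\ref{lem:good}(b),(c), $I$ is a disjoint union of sets $I_{n,m}$ $(m\in\mathbb N)$ such that $(f_{i,n})_{i\in I_{n,m}}$ is good with some constant $C_{n,m}\ge1$. Let $T_{n,m}x$ be the function on $I\times\mathbb N$ equal to $g_{i,n}(P_{\Gamma_i}x)$ at $(i,n)$ for $i\in I_{n,m}$, and to $0$ elsewhere. Lemma~\ref{lem:good}(a) gives $\|T_{n,m}x\|\le C_{n,m}\|Ux\|=C_{n,m}\|x\|$. The constants may be unbounded, but there are only countably many of them, so they can be damped: the series
\[
T=\sum_{n,m}2^{-n-m}C_{n,m}^{-1}\,T_{n,m}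
\]
converges in operator norm to an operator $T:X\to d(I\times\mathbb N)$. The coordinate $(Tx)(i,n)$ equals $2^{-n-m}C_{n,m}^{-1}g_{i,n}(P_{\Gamma_i}x)$, where $m$ is the unique index with $i\in I_{n,m}$. By \eqref{eq:describeY}, $\ker T=Y$. Finally, $|I\times\mathbb N|\le|\Gamma|$, so $d(I\times\mathbb N)$ embeds isometrically in $X$, and composing $T$ with this embedding does not change the kernel.
\end{proof}

\section{The product condition: proof of Theorem~\ref{thm:B}}\label{sec:B}

Condition \eqref{eq:P} is the gluing inequality of the introduction, restricted to indicator functions. By \eqref{eq:distribution}, nothing is lost in the restriction.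

\begin{lemma}\label{lem:block}
The weight $w$ satisfies \eqref{eq:P} if and only if there is a constant $C'$ such that
\begin{equation}\label{eq:block}
\big\|(\|x_i\|)_{i\in F}\big\|\le C'\,\big\|(x_i)_{i\in F}\big\|\qquad\text{for all finite sets }F\text{ and all }x_i\in d .
\end{equation}
\end{lemma}

\begin{proof}
Assume \eqref{eq:P}. We may take $F=[k]$ with $\|x_1\|\ge\dots\ge\|x_k\|$. Let $g(i,j)=(x_{i,j}^*)^p$ on $[k]\times\mathbb N$, where $(x_{i,j}^*)_j$ is the non-increasing rearrangement of $|x_i|$. For $t>0$ the set $\{g>t\}$ is finite and has as many elements as $\{|x|^p>t\}$, where $x=(x_i)_{i\in F}$. Using Lemma~\ref{lem:distribution} for $(\|x_i\|)_i$, for each $x_i$ and for $x$, we obtain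
\begin{align*}
\big\|(\|x_i\|)_{i\in F}\big\|^p&=\sum_{i\le k}w_i\|x_i\|^p=\sum_{i,j}w_iw_j\,g(i,j)=\int_0^\infty\sum_{(i,j)\in\{g>t\}}w_iw_j\,dt\\
&\le C\int_0^\infty W(|\{g>t\}|)\,dt=C\|x\|^p .
\end{align*}
Conversely, assume \eqref{eq:block} and let $A\subset\mathbb N\times\mathbb N$ be finite. Let $N_i=|\{j:(i,j)\in A\}|$, $F=\{i:N_i>0\}$ and $x_i=\mathbf 1_{[N_i]}$. Then $(x_i)_{i\in F}$ is the indicator function of a set with $|A|$ elements, and
\[
\sum_{(i,j)\in A}w_iw_j\le\sum_{i\in F}w_iW(N_i)=\sum_{i\in F}w_i\|x_i\|^p\le\big\|(\|x_i\|)_{i\in F}\big\|^p\le C'^{\,p}\,W(|A|).\qedhere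
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume \eqref{eq:P}, and let $(f_i)_{i\in\Gamma}$ be a family in $d^*$. For $i\in I_n=\{i:\|f_i\|\le n\}$ we have $|f_i(x_i)|\le n\|x_i\|$, so by \eqref{eq:block} the family $(f_i)_{i\in I_n}$ is good with constant $nC'$. Hence every family is $\sigma$-good, and Theorem~\ref{thm:A} gives the kernel property.

Now let $|\Gamma|\ge\mathfrak c$ and assume the kernel property. Theorem~\ref{thm:A} provides countably many constants for each family, whereas \eqref{eq:block} asks for one constant valid for all functionals of norm at most $1$. The passage from the one to the other is a category argument, and it requires a single family that contains all of $d^*$. This is where the size of $\Gamma$ is used: a functional on $d$ is determined by the sequence $(f(e_j))_j$, so $|d^*|\le\mathfrak c^{\aleph_0}=\mathfrak c\le|\Gamma|$.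

By Theorem~\ref{thm:A} and Lemma~\ref{lem:good}(c), the family $(f)_{f\in d^*}$, in which each functional is its own index, is $\sigma$-good. So $d^*=\bigcup_nK_n$ with each $(f)_{f\in K_n}$ good. By the Baire category theorem, a Banach space is not a countable union of sets whose closures have empty interior. Hence for some $n$ the closure of $K_n$ contains a ball $B=\{f:\|f-f_0\|\le r\}$ with $r>0$. Let $C$ be a constant of goodness for $K_n$.

Goodness of $K_n$ concerns distinct functionals from $K_n$; we extend it to arbitrary $g_1,\dots,g_k\in B$, repetitions allowed. Let $x_1,\dots,x_k\in d$ and $\varepsilon>0$. We choose distinct $h_1,\dots,h_k\in K_n$ with $\|h_i-g_i\|<\varepsilon$ one after another: the set of $h$ in the interior of $B$ with $\|h-g_i\|<\varepsilon$ and $h\notin\{h_1,\dots,h_{i-1}\}$ is open, nonempty and contained in the closure of $K_n$, so it meets $K_n$. Then $\|(h_i(x_i))_{i\le k}\|\le C\|(x_i)_{i\le k}\|$, and letting $\varepsilon\to0$ gives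
\[
\|(g_i(x_i))_{i\le k}\|\le C\|(x_i)_{i\le k}\| .
\]
By the Hahn--Banach theorem, choose $f_i\in d^*$ with $\|f_i\|\le1$ and $f_i(x_i)=\|x_i\|$. Apply the last inequality to $g_i=f_0+rf_i$ and to $g_i=f_0$. Since $r\|x_i\|=(f_0+rf_i)(x_i)-f_0(x_i)$, the triangle inequality gives \eqref{eq:block} with $C'=2C/r$, and Lemma~\ref{lem:block} gives \eqref{eq:P}.
\end{proof}

\section{Constant families: proof of Theorem~\ref{thm:C}}\label{sec:C}

If $\Gamma$ is merely uncountable, it may be too small to index $d^*$. What remains available are constant families, as in Example~\ref{ex:harmonic}. They yield a uniform constant, but only when the same functional acts on every block. Norms of functionals are now written $\|\cdot\|_*$.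

\begin{lemma}\label{lem:constant}
Let $\Gamma$ be uncountable and suppose that $d(\Gamma)$ has the kernel property. There is $C\ge1$ such that, for all $f\in d^*$, the map $S_fx=(f(x_i))_{i\in\mathbb N}$ is a bounded operator $d(\mathbb N\times\mathbb N)\to d$ with $\|S_f\|\le C\|f\|_*$.
\end{lemma}

\begin{proof}
Let $f\ne0$. By Theorem~\ref{thm:A} the constant family $f_i=f$ $(i\in\Gamma)$ is $\sigma$-good. As $\Gamma$ is uncountable, it has a countably infinite good subfamily, which we reindex by $\mathbb N$. By Lemma~\ref{lem:good}(a), $S_f$ is bounded. So $f\mapsto S_f$ is a linear map from $d^*$ to the Banach space of bounded operators $d(\mathbb N\times\mathbb N)\to d$. Its graph is closed: if $f_k\to f$ and $S_{f_k}\to S$ in norm, then $(Sx)(i)=\lim_kf_k(x_i)=f(x_i)$, so $S=S_f$. By the closed graph theorem the map is bounded.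
\end{proof}

Fix $C$ as in Lemma~\ref{lem:constant} and put $B=C^p\ge1$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Choose $f$ with $\|f\|_*=1$ and $f(\mathbf 1_{[n]})=\|\mathbf 1_{[n]}\|=W(n)^{1/p}$, and let $x=\mathbf 1_{[k]\times[n]}$. Then $S_fx=W(n)^{1/p}\mathbf 1_{[k]}$, so $W(n)^{1/p}W(k)^{1/p}=\|S_fx\|\le C\,W(kn)^{1/p}$, that is,
\begin{equation}\label{eq:rect}
W(k)W(n)\le B\,W(kn)\qquad(k,n\in\mathbb N).\qedhere
\end{equation}
\end{proof}

\begin{remark}\label{rem:hyperbola}
Rectangles do not detect everything. Let $w_n=n^{-\alpha}$ with $0<\alpha<1$. Then $n^{1-\alpha}\le W(n)\le n^{1-\alpha}/(1-\alpha)$, so $W(k)W(n)\le(1-\alpha)^{-2}W(kn)$. Yet \eqref{eq:P} fails on the regions $A_m=\{(i,j):ij\le m\}$: we have $|A_m|=\sum_{i\le m}\lfloor m/i\rfloor\ge m(\log m-1)$, and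
\[
\frac{\sum_{A_m}w_iw_j}{W(|A_m|)}\ge\frac{m^{-\alpha}|A_m|}{|A_m|^{1-\alpha}/(1-\alpha)}=(1-\alpha)\Big(\frac{|A_m|}{m}\Big)^{\alpha}\to\infty .
\]
The rows of $A_m$ have different lengths and are normed by different functionals, so Lemma~\ref{lem:constant} cannot be tested on them directly. Part (2) of Theorem~\ref{thm:C} is the substitute.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
\emph{Step 1: the growth exponent.} Put $V=W/B$. By \eqref{eq:rect}, $V(kn)\ge V(k)V(n)$, and $V(n)\le W(n)\le n$. Let $\theta=\sup_{n\ge2}\log V(n)/\log n$. Then $\theta\le1$, and $\theta>0$ because $V(n)\to\infty$. The definition of $\theta$, together with $W(1)=1\le B$, gives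
\begin{equation}\label{eq:upper}
W(n)\le Bn^\theta\qquad(n\in\mathbb N).
\end{equation}
Let $n\ge2$ with $V(n)>1$. For $n^j\le N<n^{j+1}$ we have $V(N)\ge V(n^j)\ge V(n)^j$, so
\[
\frac{\log V(N)}{\log N}\ge\frac{j}{j+1}\cdot\frac{\log V(n)}{\log n}.
\]
Hence $\liminf_N\log V(N)/\log N\ge\log V(n)/\log n$. Since $\theta>0$, the supremum of the right side over such $n$ is $\theta$, so $\log V(N)/\log N\to\theta$, and $\log W(N)=\log V(N)+\log B$ gives the same limit for $W$.

\emph{Step 2: tensor products.} A finitely supported function $a$ on a set $S$ acts on $d(S)$ by $a(x)=\sum_sa(s)x(s)$, and $\|a\|_*$ is unchanged under bijections of the underlying set. Let $a$ and $f$ be finitely supported on $\mathbb N$, and let $(a\otimes f)(i,j)=a(i)f(j)$. Then $(a\otimes f)(x)=\sum_ia(i)f(x_i)=a(S_fx)$, so $\|a\otimes f\|_*\le C\|a\|_*\|f\|_*$. The same holds when $a$ is defined on any countably infinite set. Let $f^{\otimes m}(j_1,\dots,j_m)=f(j_1)\cdots f(j_m)$ on $\mathbb N^m=\mathbb N^{m-1}\times\mathbb N$. By induction,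
\begin{equation}\label{eq:tensor}
\|f^{\otimes m}\|_*\le C^{m-1}\|f\|_*^m .
\end{equation}

\emph{Step 3: comparison with an $\ell_r$-norm.} Define $r$ by $1/r=1-\theta/p$; since $0<\theta\le1<p$, we have $1<r<\infty$. We claim that
\begin{equation}\label{eq:lr}
\|f\|_r:=\Big(\sum_jf(j)^r\Big)^{1/r}\le C\|f\|_*\qquad\text{for finitely supported }f\ge0 .
\end{equation}
For a multiple $v\mathbf 1_L$ of an indicator function, $|L|=N$, such a bound follows by testing on $\mathbf 1_L$: by \eqref{eq:upper},
\begin{equation}\label{eq:flat}
\frac{vN}{W(N)^{1/p}}\ge B^{-1/p}\,vN^{1-\theta/p}=B^{-1/p}\,(Nv^r)^{1/r}.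
\end{equation}
Tensor powers reduce the general case to this one, because $f^{\otimes m}$ takes only polynomially many values, while all norms grow exponentially in $m$. For instance, if $f$ has two nonzero entries $a,b$, then the support of $f^{\otimes m}$ splits into $m+1$ groups, the $l$-th of which has $\binom ml$ points, each with the value $a^lb^{m-l}$.

In general, let $f\neq0$ have $k$ nonzero entries. Group the points $(j_1,\dots,j_m)$ of the support of $f^{\otimes m}$ according to the number of times each of the $k$ points of the support of $f$ occurs among $j_1,\dots,j_m$. There are at most $(m+1)^k$ groups, and $f^{\otimes m}$ is constant on each. The sum of $(f^{\otimes m})^r$ over all points is $\|f\|_r^{rm}$, so some group $L$, with $N$ points and value $v$, satisfies $Nv^r\ge(m+1)^{-k}\|f\|_r^{rm}$. Since $f^{\otimes m}(\mathbf 1_L)=vN$ and $\|\mathbf 1_L\|=W(N)^{1/p}$, the estimates \eqref{eq:tensor} and \eqref{eq:flat} give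
\[
C^{m-1}\|f\|_*^m\ge\|f^{\otimes m}\|_*\ge\frac{vN}{W(N)^{1/p}}\ge B^{-1/p}(m+1)^{-k/r}\|f\|_r^m .
\]
Taking $m$-th roots and letting $m\to\infty$ removes the factors $B^{-1/p}$ and $(m+1)^{-k/r}$ and proves \eqref{eq:lr}.

\emph{Step 4: summability.} Let $\theta<1$, $\rho=1/(1-\theta)$ and $\Sigma_N=\sum_{n\le N}w_n^\rho$. We apply \eqref{eq:lr} to $f(n)=w_n^{\rho/r}$ for $n\le N$, $f(n)=0$ for $n>N$, so that $\|f\|_r=\Sigma_N^{1/r}$. The exponent is such that the same sum bounds $\|f\|_*$. Indeed, $\rho\theta+1=\rho$, so $\rho/r-1/p=\rho-(\rho\theta+1)/p=\rho/p'$, and H\"older's inequality gives, for $z\in d$,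
\[
|f(z)|\le\sum_{n\le N}w_n^{\rho/p'}\cdot w_n^{1/p}|z(n)|\le\Sigma_N^{1/p'}\|z\| .
\]
Thus $\Sigma_N^{1/r}\le C\,\Sigma_N^{1/p'}$. As $1/r-1/p'=(1-\theta)/p>0$, we conclude that $\Sigma_N\le C^{p/(1-\theta)}$ for all $N$.
\end{proof}

\section{Power-logarithmic weights: proof of Theorem~\ref{thm:D}}\label{sec:D}

Let $w_n=n^{-\alpha}(1+\log n)^{-s}$. In each of the three ranges in Theorem~\ref{thm:D} this sequence starts at $1$, decreases to $0$ and has divergent sum, so it is a weight. The negative cases come from Theorem~\ref{thm:C}, the positive ones from Theorem~\ref{thm:B}.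

\subsection*{The case $\alpha=1$, $0\le s\le1$}
The doubling estimate of Example~\ref{ex:harmonic} persists. With $L=\log n$ and $u=\log x$, and since the integrands are non-increasing,
\begin{align*}
W(n^2)-W(n)&\le\int_n^{n^2}\frac{dx}{x(1+\log x)^s}=\int_L^{2L}\frac{du}{(1+u)^s}\\
&\le\int_0^L\frac{du}{(1+u)^s}=\int_1^n\frac{dx}{x(1+\log x)^s}\le W(n).
\end{align*}
So $W(n)^2/W(n^2)\ge W(n)/2\to\infty$, and Theorem~\ref{thm:C}(1) shows that the kernel property fails for uncountable $\Gamma$.

\subsection*{The case $0<\alpha<1$, $s\le\alpha$}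
We have $n^{1-\alpha}(1+\log n)^{-s}=nw_n\le W(n)\le\int_0^nx^{-\alpha}\,dx=n^{1-\alpha}/(1-\alpha)$, so $\log W(n)/\log n\to1-\alpha$. If the kernel property held for an uncountable $\Gamma$, Theorem~\ref{thm:C}(2) with $\theta=1-\alpha$ would give $\sum_nw_n^{1/\alpha}=\sum_nn^{-1}(1+\log n)^{-s/\alpha}<\infty$, which is false for $s/\alpha\le1$.

\subsection*{A criterion for the product condition}
Since $w_iw_j\le\min(w_i,w_j)$, only finitely many products exceed a given positive number, so the products $w_iw_j$, $(i,j)\in\mathbb N\times\mathbb N$, can be listed as a non-increasing sequence $(\omega_n)$. If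
\begin{equation}\label{eq:omega}
\omega_n\le c\,w_n\qquad(n\in\mathbb N),
\end{equation}
then $\sum_Aw_iw_j\le\sum_{n\le|A|}\omega_n\le c\,W(|A|)$, which is \eqref{eq:P}. So it suffices to count the pairs whose product lies above a given level.

\subsection*{The case $\alpha=0$, $s>0$}
Since $(1+\log i)(1+\log j)\ge1+\log(ij)$, we have $w_iw_j\le(1+\log(ij))^{-s}$. Hence $w_iw_j>(1+\log\sqrt n)^{-s}$ forces $ij<\sqrt n$. There is no such pair for $n=1$. For $n>1$ their number is at most
\[
\sum_{i\le\sqrt n}\frac{\sqrt n}{i}\le\sqrt n\,(1+\log\sqrt n)<n,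
\]
because $1+\log t<t$ for $t>1$. So fewer than $n$ products exceed $(1+\log\sqrt n)^{-s}$, and therefore $\omega_n\le(1+\frac12\log n)^{-s}\le2^sw_n$.

\subsection*{The case $0<\alpha<1$, $s>\alpha$}
Let $r=s/\alpha>1$ and $\varphi(n)=n(1+\log n)^r$. Then $\varphi$ is increasing, $\varphi(1)=1$, $w_n=\varphi(n)^{-\alpha}$, and $\sigma=\sum_n1/\varphi(n)$ is finite. This is the series $\sum_n w_n^{1/\alpha}$ whose divergence decided the case $s\le\alpha$. For $t\ge1$ put
\[
M(t)=|\{n:\varphi(n)\le t\}|,\qquad N(t)=|\{(i,j):\varphi(i)\varphi(j)\le t\}| .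
\]
The point is that $N(t)$ obeys the same upper bound as $M(t)$, up to a constant.

\emph{Bound for $M$.} Let $n=M(t)$; as $\varphi$ is increasing, $\varphi(n)\le t$. If $n\le\sqrt t$, then $n\le c_0t(1+\log t)^{-r}$ with $c_0=\sup_{t\ge1}t^{-1/2}(1+\log t)^r<\infty$. If $n>\sqrt t$, then $1+\log n\ge\frac12(1+\log t)$, so $n\le t(1+\log n)^{-r}\le2^rt(1+\log t)^{-r}$. Thus $M(t)\le c_1t(1+\log t)^{-r}$ with $c_1=\max(c_0,2^r)$.

\emph{Bound for $N$.} By symmetry, $N(t)$ is at most twice the number of admissible pairs with $i\le j$. For such a pair $\varphi(i)^2\le t$, and for fixed $i$ there are at most $M(t/\varphi(i))$ choices of $j$. Since $t/\varphi(i)\ge\sqrt t$, we have $1+\log(t/\varphi(i))\ge\frac12(1+\log t)$, and so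
\[
N(t)\le2\sum_{\varphi(i)\le\sqrt t}c_1\frac{t}{\varphi(i)}\cdot\frac{2^r}{(1+\log t)^r}\le c_2\,\frac{t}{(1+\log t)^r},\qquad c_2=2^{r+1}c_1\sigma\ge1 .
\]

\emph{Bound for $\omega_n$.} Let $t=\omega_n^{-1/\alpha}\ge1$. At least $n$ pairs satisfy $w_iw_j\ge\omega_n$, that is, $\varphi(i)\varphi(j)\le t$. Hence $n\le N(t)\le c_2t(1+\log t)^{-r}\le c_2t$. It follows that $1+\log n\le1+\log c_2+\log t\le(1+\log c_2)(1+\log t)$, and
\[
\varphi(n)=n(1+\log n)^r\le c_2(1+\log c_2)^r\,t .
\]
Therefore $\omega_n=t^{-\alpha}\le c\,\varphi(n)^{-\alpha}=c\,w_n$ with $c=\big(c_2(1+\log c_2)^r\big)^\alpha$.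

In both positive cases \eqref{eq:omega} holds, hence \eqref{eq:P}, and Theorem~\ref{thm:B} gives the kernel property for every $\Gamma$ and every $1<p<\infty$. This completes the proof of Theorem~\ref{thm:D}. \qed

\begin{thebibliography}{9}

\bibitem{AL}
Max Arnott and Niels Jakob Laustsen,
\emph{Kernels of Bounded Operators on the Classical Transfinite Banach Sequence Spaces},
arXiv:2503.12940 (2025).

\end{thebibliography}
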